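\title{A coefficient inequality with absolute values in the Hardy space $\mathcal{H}^1$ of Dirichlet series}

\begin{abstract}
We prove that $|a_1|+\sum_{n\ge2}|a_n|/(\sqrt n\log n)\le C\|f\|_{\mathcal{H}^1}$ for every Dirichlet series $f(s)=\sum a_nn^{-s}$ in $\mathcal{H}^1$, which answers a question of Brevig, Perfekt, Seip, Siskakis and Vukoti\'c. The inequality remains true when $\log n$ is replaced by the logarithm of the largest prime factor of $n$, and among nonincreasing weights the weight $1/\log$ is the largest possible. The proof groups the primes into blocks on the scale $\log\log p$ and combines contractive one-variable inequalities with Doob's maximal inequality and a stopping-time argument.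
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{T}^\infty$ be the product of one copy of the unit circle $\mathbb{T}$ for each prime $p$, with points $z=(z_p)_p$, and let $\mathbb{E}$ denote integration with respect to normalized Haar measure, under which the coordinates $z_p$ are independent and uniformly distributed. Write each integer $n\ge1$ as $n=\prod_pp^{\kappa_p(n)}$ and put $z^{\kappa(n)}=\prod_pz_p^{\kappa_p(n)}$. The \emph{Bohr lift} $\mathcal{B}$ sends a Dirichlet polynomial $P(s)=\sum_{n\le N}a_nn^{-s}$ to the polynomial $\mathcal{B}P(z)=\sum_{n\le N}a_nz^{\kappa(n)}$, and we set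
\[
\|P\|_{\mathcal{H}^1}=\mathbb{E}|\mathcal{B}P|;\qquad\text{equivalently,}\quad \|P\|_{\mathcal{H}^1}=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|P(it)|\,dt .
\]
Only the first formula is used below. The space $\mathcal{H}^1$ is the completion of the Dirichlet polynomials in this norm, and $\mathcal{B}$ identifies it isometrically with a closed subspace of $L^1(\mathbb{T}^\infty)$. The monomials $z^{\kappa(n)}$ are orthonormal, so $a_n=\mathbb{E}[\mathcal{B}P\cdot\overline{z^{\kappa(n)}}]$ and
\begin{equation}\label{eq:coef}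
|a_n|\le\|P\|_{\mathcal{H}^1}.
\end{equation}
Hence the coefficients extend continuously to $\mathcal{H}^1$, whose elements are Dirichlet series $f(s)=\sum a_nn^{-s}$ that converge absolutely for $\operatorname{Re}s>1$; they define analytic functions in $\operatorname{Re}s>1/2$.

It is asked in \cite{BPSSV} whether the inequality
\begin{equation}\label{eq:signed}
\Big|a_1+\sum_{n\ge2}\frac{a_n}{\sqrt n\log n}\Big|\lesssim\|f\|_{\mathcal{H}^1}
\end{equation}
holds when absolute values are put on the coefficients: is there an absolute constant $C$ such that $|a_1|+\sum_{n\ge2}|a_n|/(\sqrt n\log n)\le C\|f\|_{\mathcal{H}^1}$ for all $f\in\mathcal{H}^1$? The answer is yes, in a stronger form. Let $P^+(n)\le n$ be the largest prime factor of $n\ge2$.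

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for every $f(s)=\sum a_nn^{-s}$ in $\mathcal{H}^1$,
\[
|a_1|+\sum_{n\ge2}\frac{|a_n|}{\sqrt n\,\log n}\le|a_1|+\sum_{n\ge2}\frac{|a_n|}{\sqrt n\,\log P^+(n)}\le C\|f\|_{\mathcal{H}^1}.
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $w:[2,\infty)\to[0,\infty)$ be nonincreasing. The following are equivalent, the implied constants in (i) and (ii) being independent of $f=\sum a_nn^{-s}\in\mathcal{H}^1$:
\begin{enumerate}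
\item[(i)] $\sum_{n\ge2}|a_n|n^{-1/2}\,w(P^+(n))\lesssim\|f\|_{\mathcal{H}^1}$;
\item[(ii)] $\sum_{n\ge2}|a_n|n^{-1/2}\,w(n)\lesssim\|f\|_{\mathcal{H}^1}$;
\item[(iii)] $w(x)=O(1/\log x)$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:dual}
If $|\varepsilon_n|\le1$ for all $n$, then $f\mapsto\varepsilon_1a_1+\sum_{n\ge2}\varepsilon_na_n/(\sqrt n\log P^+(n))$ is a bounded linear functional on $\mathcal{H}^1$ of norm at most $C$, and it is induced by a function in $L^\infty(\mathbb{T}^\infty)$. The same holds with $\log n$ in place of $\log P^+(n)$.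
\end{corollary}

\begin{proof}
The bound is Theorem~\ref{thm:main}. By the Hahn--Banach theorem the functional extends from $\mathcal{B}\mathcal{H}^1$ to $L^1(\mathbb{T}^\infty)$ with the same norm, and the dual of $L^1$ is $L^\infty$.
\end{proof}

\subsection*{What the question measures}
Since $\int_{1/2}^\infty n^{-\sigma}\,d\sigma=1/(\sqrt n\log n)$, the left side of \eqref{eq:signed} for a Dirichlet polynomial is $|a_1+\int_{1/2}^\infty(f(\sigma)-a_1)\,d\sigma|$: one integrates $f$ along the real axis up to the edge of the half-plane in which it is analytic. The analog for a polynomial $h(z)=\sum h_kz^k$ in the disk is $\int_0^1h(r)\,dr=\sum h_k/(k+1)$, and there absolute values are free. Indeed, suppose that $w_k\ge0$ and $|\sum w_kh_k|\le C\,\mathbb{E}|h|$ for all polynomials $h$. A polynomial $h$ of degree $m$ factors as $h=uv$ with $u,v\in H^2$ and $\|u\|_2\|v\|_2=\mathbb{E}|h|$ (see the proof of Lemma~\ref{lem:one}). Truncate $u$ and $v$ at degree $m$ and replace their coefficients by their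 moduli, obtaining $u^\sharp$ and $v^\sharp$. The coefficients of $u^\sharp v^\sharp$ dominate $|h_k|$, so $\sum w_k|h_k|\le C\,\mathbb{E}|u^\sharp v^\sharp|\le C\|u\|_2\|v\|_2=C\,\mathbb{E}|h|$. The factorization is obtained by dividing out the zeros of $h$ with a Blaschke product, which is a one-variable device. On $\mathbb{T}^\infty$ we need another route.

The natural one is the Cauchy--Schwarz inequality. It settles the $L^2$ version of the question, because $\sum1/(n\log^2n)<\infty$. In $\mathcal{H}^1$ one has $\sum|a_n|^2/\beta(n)\le\|f\|_{\mathcal{H}^1}^2$ for a multiplicative weight $\beta$ at least as large as the divisor function $d$ (Lemma~\ref{lem:tensor}), and one would need $\sum\beta(n)/(n\log^2n)$ to converge. It does not, even with $d$ in place of $\beta$: in $\sum_{a,b}1/(ab\log^2(ab))$ the pairs with $\exp(e^{i-1})<a,b\le\exp(e^i)$ contribute at least a positive constant for each large $i$. The divergence is a sum of constants, one for each \emph{scale} $i$. As we shall see, each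 scale alone is bounded by $C\|f\|_{\mathcal{H}^1}$, and each scale has a test function for which this bound is attained. One could therefore guess that a function exists which saturates many scales at once and violates the inequality. Theorem~\ref{thm:main} says that there is no such function.

\subsection*{Plan}
Section~\ref{sec:test} introduces the test functions and deduces Theorem~\ref{thm:sharp} from Theorem~\ref{thm:main}. Section~\ref{sec:one} contains the one-variable inequalities. Section~\ref{sec:scales} reduces Theorem~\ref{thm:main} to a statement about one scale, Proposition~\ref{prop:A}, and proves it in a model case. The general case needs the window lemma of Section~\ref{sec:window} and is completed in Section~\ref{sec:proof}.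

\subsection*{Conventions}
The letters $C$ and $c$ denote positive absolute constants that may change from line to line, $\mathbb{N}=\{0,1,2,\dots\}$, and $H$ is a finite-dimensional Hilbert space with norm $|\cdot|$. The conditional expectation of a continuous function given some of the variables is its integral over the remaining ones; it is again continuous, and all inequalities between such functions hold pointwise. We use Mertens' estimates: for $y\ge2$,
\begin{equation}\label{eq:mertens}
\sum_{p\le y}\frac1p=\log\log y+O(1),\qquad\sum_{p\le y}\frac{\log p}p=\log y+O(1),\qquad\Pi(y):=\prod_{p\le y}\Big(1-\frac1p\Big)^{-1}\asymp\log y .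
\end{equation}

\section{Test functions and the optimality of the logarithm}\label{sec:test}

For $y\ge2$ let
\[
f_y(s)=\prod_{p\le y}\big(1-p^{-1/2-s}\big)^{-2}=\sum_{n\ y\text{-smooth}}\frac{d(n)}{\sqrt n}\,n^{-s},
\]
where $n$ is \emph{$y$-smooth} if all its prime factors are at most $y$ (so $1$ is $y$-smooth). The coefficients have the finite sum $\prod_{p\le y}(1-p^{-1/2})^{-2}$, so the lifted partial sums converge uniformly to $\prod_{p\le y}(1-p^{-1/2}z_p)^{-2}$ and $f_y\in\mathcal{H}^1$. Since $\mathbb{E}|1-\rho z|^{-2}=\sum_k\rho^{2k}=(1-\rho^2)^{-1}$ for $0\le\rho<1$, independence gives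
\begin{equation}\label{eq:test}
\|f_y\|_{\mathcal{H}^1}=\Pi(y),\qquad\text{while}\qquad\sum_{n\ y\text{-smooth}}\frac{d(n)}{n}=\Pi(y)^2 .
\end{equation}
Thus $\sum|a_n|n^{-1/2}$ exceeds the norm of $f_y$ by the factor $\Pi(y)\asymp\log y$, which the weight has to absorb.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, assuming Theorem~\ref{thm:main}]
(iii)$\Rightarrow$(i). Since $w\le w(2)$ on bounded ranges, (iii) gives $w(x)\le C_w/\log x$ on all of $[2,\infty)$, and (i) follows from Theorem~\ref{thm:main}.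

(i)$\Rightarrow$(ii). We have $w(n)\le w(P^+(n))$ because $P^+(n)\le n$.

(ii)$\Rightarrow$(iii). We test (ii) on $f_y$, and must show that the second sum in \eqref{eq:test} is carried by integers $n\le y^A$, where $w(n)\ge w(y^A)$. Let $y\ge16$ and $u=1/\log y<0.37$. For $p\le y$ we have $p^{u-1}\le2^{u-1}<2/3$, and $p^u-1\le(e-1)u\log p$ by the convexity of the exponential on $[0,1]$. Therefore
\[
\frac{1-p^{-1}}{1-p^{u-1}}=1+\frac{p^u-1}{p\,(1-p^{u-1})}\le\exp\Big(3(e-1)\frac{\log p}{p\log y}\Big),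
\]
and the second estimate in \eqref{eq:mertens} gives
\[
\sum_{n\ y\text{-smooth}}\frac{d(n)}n\,n^u=\prod_{p\le y}(1-p^{u-1})^{-2}\le C_1\Pi(y)^2
\]
with an absolute $C_1$. If $n>y^A$ then $n^u>e^A$, so these $n$ contribute at most $C_1e^{-A}\Pi(y)^2$ to $\sum d(n)/n$. Fix $A\ge1$ with $C_1e^{-A}\le1/4$. For large $y$ the term $n=1$ is at most $\Pi(y)^2/4$, so the $y$-smooth $n$ with $2\le n\le y^A$ contribute at least $\Pi(y)^2/2$. Now (ii) and monotonicity give $\frac12\Pi(y)^2w(y^A)\le C_w\Pi(y)$, that is, $w(y^A)\le C_w'/\log y$. With $x=y^A$ this is (iii).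
\end{proof}

\begin{remark}
Without monotonicity (ii) does not imply (iii): if $w$ is the indicator function of the powers of $2$, then (ii) holds by \eqref{eq:coef} and $\sum_k2^{-k/2}<\infty$.
\end{remark}

\section{Contractive inequalities in one variable and their product}\label{sec:one}

We bound weighted $\ell^2$ norms of coefficients by $L^p$ norms, one variable at a time. As the number of variables is unbounded, the constants must be exactly $1$; and as the coefficients with respect to the variables already treated form a vector, the inequalities are needed for $H$-valued polynomials.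

\begin{lemma}\label{lem:one}
Let $h(z)=\sum_kh_kz^k$ be an $H$-valued polynomial on $\mathbb{T}$.
\begin{enumerate}
\item[(a)] For $1\le p\le2$, $\ \big(\sum_k|h_k|^2\,2^{-(2-p)k}\big)^{1/2}\le(\mathbb{E}|h|^p)^{1/p}$.
\item[(b)] $\big(\sum_k|h_k|^2/(k+1)\big)^{1/2}\le\mathbb{E}|h|$.
\item[(c)] If $\deg h\le m$, then $\sup_{\mathbb{T}}|h|\le(m+1)\,\mathbb{E}|h|$.
\item[(d)] If $h$ is scalar, then $|h(0)|^{1/2}\le\mathbb{E}|h|^{1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(c) We have $h(z)=\mathbb{E}_w\big[h(w)\sum_{k=0}^m(z\bar w)^k\big]$, and the sum has modulus at most $m+1$.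

\emph{Reduction of (a) and (b) to scalars.} Let $h^{(\iota)}$ be the components of $h$ in an orthonormal basis. The scalar inequalities bound the square of the left side by $\sum_\iota\|h^{(\iota)}\|_p^2$ (with $p=1$ in (b)). Since $2/p\ge1$, the $\ell^{2/p}$ norm of the average of the vectors $(|h^{(\iota)}|^p)_\iota$ is at most the average of their norms:
\[
\Big(\sum_\iota\big(\mathbb{E}|h^{(\iota)}|^p\big)^{2/p}\Big)^{p/2}\le\mathbb{E}\Big(\sum_\iota|h^{(\iota)}|^2\Big)^{p/2}=\mathbb{E}|h|^p .
\]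

\emph{Factorization.} Let $h\not\equiv0$ be scalar and let $B(z)=\prod_a(z-a)/(1-\bar az)$, the product running over the zeros of $h$ in the open disk $\mathbb{D}$. Then $|B|\le1$ in $\mathbb{D}$, $|B|=1$ on $\mathbb{T}$, and $g=h/B$ is a polynomial without zeros in $\mathbb{D}$, with $|g|=|h|$ on $\mathbb{T}$ and $|h|\le|g|$ in $\mathbb{D}$. For $p>0$ the function $u=g^{p/2}$ is analytic and bounded in $\mathbb{D}$, and $\|u\|_2^2=\mathbb{E}|h|^p$, where $\|u\|_2^2=\sum|u_k|^2$ is the $H^2$ norm. (The factorization used in the introduction is $h=g^{1/2}\cdot Bg^{1/2}$.) With $p=1/2$ we get $|h(0)|^{1/2}\le|g(0)|^{1/2}=|u(0)|^2\le\|u\|_2^2$, which is (d).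

\emph{Squares of $H^2$ functions.} Let $u=\sum u_kz^k\in H^2$ and $u^2=\sum c_nz^n$, so $c_n=\sum_{k\le n}u_ku_{n-k}$. By Cauchy--Schwarz, $|c_n|^2\le(n+1)\sum_k|u_k|^2|u_{n-k}|^2$. Summing over $n$, and using $n+1\le2^n$,
\begin{equation}\label{eq:squares}
\sum_n\frac{|c_n|^2}{n+1}\le\|u\|_2^4,\qquad\mathbb{E}\,|u(2^{-1/2}z)|^4=\sum_n2^{-n}|c_n|^2\le\|u\|_2^4 .
\end{equation}

(b) Take $p=1$, so $g=u^2$. Since $\frac1\pi\int_{\mathbb{D}}|\sum b_kz^k|^2\,dA=\sum|b_k|^2/(k+1)$ for area measure $dA$,
\[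
\sum_k\frac{|h_k|^2}{k+1}=\frac1\pi\int_{\mathbb{D}}|h|^2\,dA\le\frac1\pi\int_{\mathbb{D}}|u^2|^2\,dA=\sum_n\frac{|c_n|^2}{n+1}\le\|u\|_2^4=(\mathbb{E}|h|)^2 .
\]

(a) The case $p=2$ is Parseval's identity. Let $1\le p<2$, $\theta=2-p$, $r=2^{-\theta/2}$ and $q=4/p$, so that $1/q=1/2-\theta/4$. We claim that
\begin{equation}\label{eq:interp}
\|u(r\,\cdot)\|_{L^q(\mathbb{T})}\le\|u\|_2\qquad(u\in H^2).
\end{equation}
This is a case of Stein's interpolation theorem, with the following direct proof. Let $u$ be a polynomial with $\|u\|_2=1$ and put $T_\zeta u=\sum_k2^{-\zeta k/2}u_kz^k$. Then $\|T_\zeta u\|_2=1$ when $\operatorname{Re}\zeta=0$. When $\zeta=1+it$, $T_\zeta u(z)=u(2^{-1/2}2^{-it/2}z)$ is a rotation of $u(2^{-1/2}z)$, so $\|T_\zeta u\|_4\le1$ by \eqref{eq:squares}. Let $q'$ be the exponent conjugate to $q$, let $\varphi$ be a simple function with $\|\varphi\|_{q'}=1$, and let $\varphi_\zeta=|\varphi|^{q'(1/2+\zeta/4)}\varphi/|\varphi|$ where $\varphi\ne0$ and $\varphi_\zeta=0$ elsewhere.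 Then $\varphi_\theta=\varphi$, $\|\varphi_\zeta\|_2=1$ on $\operatorname{Re}\zeta=0$, and $\|\varphi_\zeta\|_{4/3}=1$ on $\operatorname{Re}\zeta=1$. The entire function $\zeta\mapsto\mathbb{E}[T_\zeta u\cdot\varphi_\zeta]$ is bounded in the strip $0\le\operatorname{Re}\zeta\le1$ and, by H\"older's inequality, has modulus at most $1$ on both boundary lines. By the three-lines lemma its modulus at $\theta$ is at most $1$, and the supremum over $\varphi$ gives \eqref{eq:interp}. For general $u\in H^2$ apply this to the partial sums, whose dilates converge uniformly on $\mathbb{T}$ because $r<1$. Finally, with $u=g^{p/2}$,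
\[
\sum_k|h_k|^2r^{2k}=\mathbb{E}|h(rz)|^2\le\mathbb{E}|g(rz)|^2=\mathbb{E}|u(rz)|^{4/p}\le\|u\|_2^{4/p}=(\mathbb{E}|h|^p)^{2/p}.\qedhere
\]
\end{proof}

Let $\Omega(n)$ be the number of prime factors of $n$, with multiplicity, and define the multiplicative weight
\[
\beta(2^an')=(a+1)\,2^{\Omega(n')}\qquad(n'\text{ odd}).
\]
Then $\beta\ge d$, since $2^k\ge k+1$. At odd primes we use the weight $2^k$ of Lemma~\ref{lem:one}(a), although (b) is stronger, because $2^{\Omega}$ depends only on the total degree and (a) deforms it continuously in $p$; Section~\ref{sec:window} exploits both facts. At the prime $2$ we use (b), because sums of $\beta(n)/n$ must converge and $\sum_k2^k/2^k$ does not.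

\begin{lemma}\label{lem:tensor}
Let $G=\sum_ng_nz^{\kappa(n)}$ be an $H$-valued polynomial. Then $\big(\sum_n|g_n|^2/\beta(n)\big)^{1/2}\le\mathbb{E}|G|$.
\end{lemma}

\begin{proof}
We use induction on the number of variables on which $G$ depends; a constant $G$ gives equality. Single out a variable $z_p$ and write $G=\sum_{p\nmid N}\gamma_N(z_p)z^{\kappa(N)}$ with $\gamma_N(z_p)=\sum_kg_{p^kN}z_p^k$. For fixed $z_p$, the induction hypothesis bounds the integral of $|G|$ over the other variables from below by $|h(z_p)|$, where $h=(\gamma_N\beta(N)^{-1/2})_N$ takes values in a finite direct sum of copies of $H$. Lemma~\ref{lem:one}(a) with exponent $1$ if $p$ is odd, and (b) if $p=2$, gives $(\mathbb{E}|h|)^2\ge\sum_k\sum_N|g_{p^kN}|^2/(\beta(N)\beta(p^k))$, and $\beta(N)\beta(p^k)=\beta(p^kN)$.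
\end{proof}

\section{Scales of primes and the reduction to one scale}\label{sec:scales}

By \eqref{eq:mertens} the natural unit for sets of primes is an increment of $1$ in $\log\log p$. Let $y_i=\exp(e^i)$ for $i\ge0$. \emph{Block} $0$ is $\{2\}$, and block $i\ge1$ consists of the primes in $(y_{i-1},y_i]$. Let $\mathcal{F}_i$ be the $\sigma$-algebra generated by the $z_p$ with $p\le y_i$, let $S_i$ be the set of $y_i$-smooth integers, and for $0\le b\le j$ let $S_{(b,j]}$ be the set of integers $N\ge1$ with all prime factors in $(y_b,y_j]$. By \eqref{eq:mertens},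
\begin{equation}\label{eq:blocks}
\sum_{p\le y_j}\frac1p=j+O(1),\qquad\sum_{y_b<p\le y_{b+R}}\frac1p=R+O(1),\qquad\Pi(y_j)\asymp e^j .
\end{equation}
Each $n\in S_j$ is uniquely $MN$ with $M\in S_b$ and $N\in S_{(b,j]}$. For a polynomial $G=\sum_{n\in S_j}g_nz^{\kappa(n)}$ we write
\[
G=\sum_{N\in S_{(b,j]}}G_b[N]\,z^{\kappa(N)},\qquad G_b[N]=\sum_{M\in S_b}g_{MN}\,z^{\kappa(M)} .
\]
Lemma~\ref{lem:tensor}, applied with the variables $z_p$, $p\le y_b$, frozen, gives
\begin{equation}\label{eq:cond}
\Big(\sum_{N\in S_{(b,j]}}\frac{|G_b[N]|^2}{\beta(N)}\Big)^{1/2}\le\mathbb{E}\big[|G|\,\big|\,\mathcal{F}_b\big].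
\end{equation}

The contribution of scale $j$ to a series with coefficients $g_n$ is
\[
A_j(G)=e^{-j}\sum_{n\in S_j}|g_n|\,n^{-1/2}.
\]
For $T\subset S_j$ put $\nu_j(T)=e^{-2j}\sum_{n\in T}\beta(n)/n$ and $\mathcal{N}(T)=\big(\sum_{n\in T}|g_n|^2/\beta(n)\big)^{1/2}$. By Cauchy--Schwarz,
\begin{equation}\label{eq:CS}
e^{-j}\sum_{n\in T}|g_n|\,n^{-1/2}\le\nu_j(T)^{1/2}\,\mathcal{N}(T).
\end{equation}
The next lemma shows that $\nu_j$ has bounded mass, and that under $\nu_j$ the number of prime factors in $R$ consecutive blocks has its exponential moments bounded by those of a Poisson variable of mean $2R$, up to a constant.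

\begin{lemma}\label{lem:mgf}
Let $0\le b\le b+R\le j$ be integers, let $W$ be the set of primes in $(y_b,y_{b+R}]$, and let $\Omega_W(n)=\sum_{p\in W}\kappa_p(n)$. For $|t|\le1/4$,
\[
e^{-2j}\sum_{n\in S_j}\frac{\beta(n)}n\,e^{t\Omega_W(n)}\le C\exp\big(2(e^t-1)R\big).
\]
In particular $\nu_j(S_j)\le C$, and for $R\ge1$, $\ \nu_j\{n:|\Omega_W(n)-2R|>R^{2/3}\}\le Ce^{-R^{1/3}/8}$.
\end{lemma}

\begin{proof}
The primes in $W$ are odd, since $y_b\ge e$, and $2e^t/p\le0.86$ for $p\ge3$. As $\sum_a(a+1)2^{-a}=4$, the sum over $n$ equals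
\[
4\prod_{\substack{3\le p\le y_j\\p\notin W}}\Big(1-\frac2p\Big)^{-1}\prod_{p\in W}\Big(1-\frac{2e^t}p\Big)^{-1}\le C\exp\Big(\sum_{p\le y_j}\frac2p+2(e^t-1)\sum_{p\in W}\frac1p\Big),
\]
by $-\log(1-v)\le v+Cv^2$ for $0\le v\le0.86$. Now \eqref{eq:blocks} and $|e^t-1|\le1$ give the first claim, and $t=0$ gives the second. For the third, let $t=\pm\frac14R^{-1/3}$. If $\Omega_W(n)-2R$ has the sign of $t$ and modulus greater than $R^{2/3}$, then $e^{t\Omega_W(n)}\ge\exp(2tR+|t|R^{2/3})$. Using $e^t-1\le t+t^2$, the $\nu_j$-measure of these $n$ is at most $C\exp(2t^2R-|t|R^{2/3})=C\exp(\frac18R^{1/3}-\frac14R^{1/3})$.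
\end{proof}

By \eqref{eq:CS} and Lemmas~\ref{lem:tensor} and~\ref{lem:mgf}, each scale is under control: $A_j(G)\le C\,\mathbb{E}|G|$. The bound is attained: by \eqref{eq:test} and \eqref{eq:blocks},
\[
A_j(\mathcal{B}f_{y_k})=e^{-j}\,\Pi(y_{\min(j,k)})^2\asymp e^{-|j-k|}\,\|f_{y_k}\|_{\mathcal{H}^1}.
\]
Theorem~\ref{thm:main} amounts to bounding $\sum_jA_j$ by a single multiple of the norm. So the norm must be split into pieces $\mathbb{E}D_i$, one for each scale, such that the piece $i$ is charged by scale $j$ with a weight summable in $j-i$.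

\begin{proposition}\label{prop:A}
There are absolute constants $\omega_r\ge0$ with $\sum_{r\ge0}\omega_r<\infty$ such that the following holds. Let $j\ge0$, let $G=\sum_{n\in S_j}g_nz^{\kappa(n)}$ be a polynomial, and let $D_0,\dots,D_j\ge0$ be continuous functions such that $D_i$ depends only on the variables $z_p$ with $p\le y_i$ and $|G|\le\sum_{i\le j}D_i$. Then
\[
A_j(G)\le\sum_{i=0}^j\omega_{j-i}\,\mathbb{E}D_i .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:A}]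
It suffices to treat Dirichlet polynomials: if $P_k\to f$ in $\mathcal{H}^1$, the coefficients converge by \eqref{eq:coef}, and Fatou's lemma for series gives the general case. Let $F=\mathcal{B}f$ be a polynomial and $F_i=\mathbb{E}[F|\mathcal{F}_i]=\sum_{n\in S_i}a_nz^{\kappa(n)}$. The pieces $D_i$ will be the increments of the maximal function $F_i^*=\max_{k\le i}|F_k|$.

Maximal functions of martingales are not bounded on $L^1$ in general; here analyticity helps. The polynomial $F_i$ arises from $F_{i+1}$ by setting the variables of block $i+1$ equal to $0$. Doing so one variable at a time and applying Lemma~\ref{lem:one}(d), we get $|F_i|^{1/2}\le\mathbb{E}[|F_{i+1}|^{1/2}|\mathcal{F}_i]$, so $|F_i|^{1/2}$ is a nonnegative submartingale. Doob's $L^2$ inequality, $\mathbb{E}\max_{i\le J}M_i^2\le4\,\mathbb{E}M_J^2$ for such a process $(M_i)$, gives $\mathbb{E}F_J^*\le4\,\mathbb{E}|F_J|\le4\,\mathbb{E}|F|$.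

Put $D_0=F_0^*$ and $D_i=F_i^*-F_{i-1}^*$. These functions are continuous, nonnegative and $\mathcal{F}_i$-measurable, and $|F_j|\le F_j^*=\sum_{i\le j}D_i$. Proposition~\ref{prop:A} for $G=F_j$, summed over $j\le J$, gives
\[
\sum_{j\le J}A_j(F_j)\le\Big(\sum_r\omega_r\Big)\sum_{i\le J}\mathbb{E}D_i=\Big(\sum_r\omega_r\Big)\mathbb{E}F_J^*\le4\Big(\sum_r\omega_r\Big)\|f\|_{\mathcal{H}^1}.
\]
Let $J\to\infty$. The left side tends to $\sum_n|a_n|n^{-1/2}\sum_{j:\,n\in S_j}e^{-j}$. For $n=1$ the inner sum is at least $1$. If $P^+(n)=2$, it is at least $1\ge1/(e\log2)$. If $P^+(n)\ge3$, the smallest $j$ with $n\in S_j$ has $j\ge1$ and $y_{j-1}<P^+(n)$, so $e^{-j}>1/(e\log P^+(n))$. Theorem~\ref{thm:main} follows with $C=4e\sum_r\omega_r$.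
\end{proof}

The source of the decay in $j-i$ is visible when only one $D_i$ is present.

\begin{example}\label{ex:model}
Suppose that $|G|\le D_i$ for a single $i$. Then $G$ is bounded in the variables of the blocks $i+1,\dots,j$, so there we can use Parseval's identity, with weight $1$ in place of $1/\beta(N)$: $\sum_N|G_i[N]|^2=\mathbb{E}[|G|^2|\mathcal{F}_i]\le D_i^2$. Lemma~\ref{lem:tensor} for the vector-valued polynomial $(G_i[N])_N$ gives $\sum_{M,N}|g_{MN}|^2/\beta(M)\le(\mathbb{E}D_i)^2$. By Lemma~\ref{lem:mgf} and \eqref{eq:blocks}, $\sum_{M\in S_i}\beta(M)/M\le Ce^{2i}$ and $\sum_{N\in S_{(i,j]}}1/N=\Pi(y_j)/\Pi(y_i)\le Ce^{j-i}$. Cauchy--Schwarz yields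
\[
A_j(G)\le Ce^{-j}\,e^{i}\,e^{(j-i)/2}\,\mathbb{E}D_i=Ce^{-(j-i)/2}\,\mathbb{E}D_i .
\]
\end{example}

If $|G|\le\sum D_i$ came with a splitting $G=\sum G_i$ into analytic polynomials with $|G_i|\le D_i$, the example would finish the proof. No such splitting is given, and cutting $G$ according to its size destroys analyticity. We need an estimate that sees the decomposition of the majorant without decomposing $G$.

\section{The window lemma}\label{sec:window}

Consider an $H$-valued polynomial $G=\sum_{\alpha\in\mathbb{N}^q}g_\alpha z^\alpha$ in $z_1,\dots,z_q$, with $|\alpha|=\alpha_1+\dots+\alpha_q$, and suppose that $|G|\le S+D$ with $S$ constant. Let $x^2$ be the sum of $|g_\alpha|^22^{-|\alpha|}$ over degrees $|\alpha|\ge K_-$. If $S=0$, iterating Lemma~\ref{lem:one}(a) gives $x\le\mathbb{E}D$. If $D=0$, Parseval's identity gives $x\le2^{-K_-/2}S$. We want both at once: $x\le\Lambda\,\mathbb{E}D+\mu S$ with $\mu$ very small and, since the estimate will be iterated an unbounded number of times,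 $\Lambda$ very close to $1$. The gain on $S$ comes from high degree: for $K_-=0$ and $G\equiv S$ we have $x=S$. The test functions show the mechanism.

\begin{example}\label{ex:conc}
Let $W$ be a finite set of primes, $\rho=\sum_{p\in W}1/p$ and $G=\prod_{p\in W}(1-p^{-1/2}z_p)^{-2}$. Then $\mathbb{E}|G|=\prod(1-1/p)^{-1}\asymp e^\rho$, and the squarefree $n$ alone give $\sum|g_n|^2/\beta(n)\ge\prod(1+2/p)\ge ce^{2\rho}$, so Lemma~\ref{lem:tensor} is sharp up to a constant for $G$. The Taylor coefficients of $(1-v)^{-1/2}$ of order $k\ge1$ lie in $(0,1/2]$, so $\mathbb{E}|1-p^{-1/2}z|^{-1}\le1+\frac1{4(p-1)}$ and $\mathbb{E}|G|^{1/2}\le Ce^{\rho/4}$. For $S=e^{5\rho/4}$, which is much larger than $\mathbb{E}|G|$, we get $\mathbb{E}\min(|G|,S)\le S^{1/2}\mathbb{E}|G|^{1/2}\le Ce^{7\rho/8}$. Thus $D=(|G|-S)_+$ carries almost all of $\mathbb{E}|G|$ when $\rho$ is large.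
\end{example}

The lemma below makes this general: a quantity close to $x$ of $L^1$ mass always sits at heights far above $x$, where subtracting $S$ costs little.

\begin{lemma}[Window lemma]\label{lem:window}
Let $q\ge1$ and let $G=\sum_{\alpha\in\mathbb{N}^q}g_\alpha z^\alpha$ be an $H$-valued polynomial on $\mathbb{T}^q$ of degree at most $m$ in each variable. Let $0\le K_-\le K_+$, $0<\delta\le1$, $0<\theta<1$, and
\[
x=\Big(\sum_{K_-\le|\alpha|\le K_+}|g_\alpha|^22^{-|\alpha|}\Big)^{1/2},\qquad\Lambda=\frac{2^{\delta(K_+-K_-)+\delta^2K_-/2}}{1-\theta},\qquad\mu=\frac{m+1}\theta\,2^{-\delta K_-/2}.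
\]
Assume $\mu\le1$. If $|G|\le S+D$ with a constant $S\ge0$ and a continuous function $D\ge0$, then $x\le\Lambda\,\mathbb{E}D+\mu S$.
\end{lemma}

\begin{proof}
Assume $x>0$ and let $p=1+\delta$, so $2-p=1-\delta$. We reveal the variables one at a time; $\mathbb{E}_t$ is conditional expectation given $z_1,\dots,z_t$.

\emph{Two submartingales.} For $0\le t\le q$ and $N\in\mathbb{N}^{q-t}$ let $G_t[N]=\sum_{\alpha'\in\mathbb{N}^t}g_{(\alpha',N)}z^{\alpha'}$, a polynomial in $z_1,\dots,z_t$, and put
\[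
X_t=\Big(\sum_{|N|\le K_+}|G_t[N]|^22^{-|N|}\Big)^{1/2},\qquad Y_t=\Big(\sum_{|N|\le K_+}|G_t[N]|^22^{-(1-\delta)|N|}\Big)^{1/2}.
\]
The process $X$ is adapted to $L^1$, and $Y$ to $L^p$, where the weights are larger. The degree restrictions enter through
\begin{equation}\label{eq:XY}
X_q=Y_q=|G|,\qquad Y_t\le2^{\delta K_+/2}X_t,\qquad Y_0\ge2^{\delta K_-/2}x .
\end{equation}
For fixed $z_1,\dots,z_t$, $X_{t+1}$ is the norm of the polynomial in $z_{t+1}$ with components $G_{t+1}[N']2^{-|N'|/2}$, $|N'|\le K_+$, whose $k$th coefficient has components $G_t[(k,N')]2^{-|N'|/2}$. Lemma~\ref{lem:one}(a) with exponent $1$ gives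
\[
\xi_t:=\mathbb{E}_tX_{t+1}\ge\Big(\sum_k\sum_{|N'|\le K_+}|G_t[(k,N')]|^22^{-k-|N'|}\Big)^{1/2}\ge X_t,
\]
the last step by discarding the terms with $k+|N'|>K_+$. With the factors $2^{-(1-\delta)|N'|/2}$ and the exponent $p$, the same lemma gives $\mathbb{E}_tY_{t+1}^p\ge Y_t^p$. The degree bound is used once, to limit the size of a single step: by Lemma~\ref{lem:one}(c), $X_{t+1}\le(m+1)\xi_t$.

\emph{The stopping time.} Let $\lambda=x/\mu$, so that $(m+1)\lambda=\theta\,2^{\delta K_-/2}x$. Let $\tau$ be the least $t\le q-1$ with $\xi_t\ge\lambda$, and $\tau=q$ if there is none. Since $\xi_t$ depends only on $z_1,\dots,z_t$, so does the event $\{\tau=t\}$. As $\mathbb{E}_t|G|=\mathbb{E}_tX_q\ge\mathbb{E}_tX_{t+1}=\xi_t$ for $t<q$,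
\begin{equation}\label{eq:stop}
\mathbb{E}\big[|G|;\tau=t\big]\ge\mathbb{E}[\xi_t;\tau=t]\qquad(t<q).
\end{equation}
The number $\xi_0$ is a constant, so either $\tau\equiv0$ or $\tau\ge1$ everywhere. If $\tau\equiv0$, then $x=\mu\lambda\le\mu\xi_0\le\mu\,\mathbb{E}|G|\le\mu S+\mu\,\mathbb{E}D$, and we are done because $\mu\le1\le\Lambda$. Let $\tau\ge1$. Then $\xi_{\tau-1}<\lambda$, so
\begin{equation}\label{eq:over}
X_\tau\le(m+1)\lambda=\theta\,2^{\delta K_-/2}x .
\end{equation}

\emph{The process stops with almost all of the mass $x$.} On $\{\tau=q\}$, \eqref{eq:over} says that $|G|$ is smaller than $Y_0$ by the factor $\theta$, so this event cannot account for the $L^p$ lower bound. Precisely, $Y_\tau^p-Y_0^p=\sum_{t<q}1_{\{\tau>t\}}(Y_{t+1}^p-Y_t^p)$ has nonnegative expectation, so by \eqref{eq:XY} and \eqref{eq:over},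
\begin{align*}
2^{p\delta K_-/2}x^p\le Y_0^p&\le\mathbb{E}[Y_\tau^p;\tau<q]+\mathbb{E}[|G|^p;\tau=q]\\
&\le2^{p\delta K_+/2}\big(\theta\,2^{\delta K_-/2}x\big)^{\delta}\,\mathbb{E}[X_\tau;\tau<q]+\theta^p\,2^{p\delta K_-/2}x^p .
\end{align*}
Using $\theta^p\le\theta$, $\theta^\delta\le1$ and $p\le2$, we obtain
\[
\mathbb{E}[X_\tau;\tau<q]\ge(1-\theta)\,x\,2^{-p\delta(K_+-K_-)/2}\,2^{-\delta^2K_-/2}\ge x/\Lambda .
\]

\emph{Subtracting $S$.} If $S>\lambda$, then $x=\mu\lambda<\mu S$. Let $S\le\lambda$. On $\{\tau<q\}$ we have $\xi_\tau\ge\lambda$ and $\xi_\tau\ge X_\tau$, hence $\xi_\tau-S\ge(1-S/\lambda)\xi_\tau\ge(1-S/\lambda)X_\tau$. By $D\ge0$, $D\ge|G|-S$ and \eqref{eq:stop},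
\[
\mathbb{E}D\ge\mathbb{E}\big[|G|-S;\tau<q\big]\ge\mathbb{E}[\xi_\tau-S;\tau<q]\ge(1-S/\lambda)\,x/\Lambda ,
\]
that is, $x\le\Lambda\,\mathbb{E}D+xS/\lambda=\Lambda\,\mathbb{E}D+\mu S$.
\end{proof}

\subsection*{Parameters}
The variables will be those of $R=2^l$ consecutive blocks, where by Lemma~\ref{lem:mgf} the degrees that matter lie within $R^{2/3}$ of $2R$. The loss $\Lambda$ is close to $1$ if $\delta R^{2/3}$, $\delta^2R$ and $\theta$ are small, and the gain $\mu$ is small if $\delta R$ is large compared with $\log(m/\theta)$. For $l\ge1$ and $R=2^l$ we take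
\[
K_\pm=2R\pm R^{2/3},\qquad\delta=R^{-3/4},\qquad\theta=R^{-1},\qquad m=R^2,
\]
and call the resulting constants $\Lambda_l$ and $\mu_l$. Since $R\le K_-\le2R$,
\[
1\le\Lambda_l\le(1-R^{-1})^{-1}\,2^{2R^{-1/12}+R^{-1/2}},\qquad\mu_l\le(R^2+1)R\,2^{-R^{1/4}/2}.
\]
Because $R=2^l$ grows geometrically,
\begin{equation}\label{eq:param}
\Lambda_\infty:=\prod_{l\ge1}\Lambda_l<\infty,\qquad\sum_{l\ge1}2^l\mu_l<\infty .
\end{equation}
Fix an absolute integer $l_0\ge4$ such that $\mu_l\le1$ for $l\ge l_0$.

\section{Proof of Proposition~\ref{prop:A}}\label{sec:proof}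

Fix $j$, $G$ and $D_0,\dots,D_j$. Applied to the variables of a window of consecutive blocks, Lemma~\ref{lem:window} multiplies by $\mu_l$ every $D_i$ that depends only on variables below the window. One window is not enough, since it gives the same factor to all these $D_i$, and $\omega_r$ must be summable. We therefore use windows of lengths $2^l$ at distance $2^l$ from $j$: a term $D_i$ with $j-i\approx2^l$ gains $\mu_l$, and the losses multiply to at most $\Lambda_\infty$.

\subsection*{Windows and regular integers}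
Put $b_l=j-2^{l+1}$. Let $L$ be the largest integer $l\ge l_0$ with $b_l\ge0$, and $L=l_0-1$ if there is none; in both cases $j<2^{L+2}$. For $l_0\le l\le L$ the \emph{window} $W_l$ is the set of primes in the $2^l$ blocks $i\in(b_l,b_{l-1}]$ (Figure~\ref{fig:windows}); these primes are odd. An integer $n$ is \emph{regular at $l$} if $|\Omega_{W_l}(n)-2R|\le R^{2/3}$, where $R=2^l$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=1cm]
\draw (0,0)--(20,0);
\draw[line width=2pt] (4,0)--(18,0);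
\draw (0,0.12)--(0,-0.12) node[below]{$0$};
\draw (4,0.2)--(4,-0.2) node[below]{$b_L$};
\draw (12,0.2)--(12,-0.2) node[below]{$b_{L-1}$};
\draw (16,0.2)--(16,-0.2) node[below]{$b_{L-2}$};
\draw (18,0.2)--(18,-0.2) node[below]{$b_{L-3}$};
\draw (20,0.12)--(20,-0.12) node[below]{$j$};
\node[above] at (8,0.1) {$W_L$};
\node[above] at (14,0.1) {$W_{L-1}$};
\node[above] at (17,0.1) {$W_{L-2}$};
\end{tikzpicture}
\caption{The block indices $0,\dots,j$ when there are three windows. The window $W_l$ consists of the primes in the blocks $i$ with $b_l<i\le b_{l-1}$, where $b_l=j-2^{l+1}$; each window is twice as long as its neighbor to the right.}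
\label{fig:windows}
\end{figure}

The window lemma controls only regular degrees, so we sort the integers by the largest window at which they are irregular. For $l_0-1\le l\le L$ let $U_l$ be the set of $n\in S_j$ that are regular at all $k$ with $l<k\le L$, and for $l\ge l_0$ let $I_l$ be the set of $n\in U_l$ that are irregular at $l$. Then $S_j=U_{l_0-1}\cup I_{l_0}\cup\dots\cup I_L$. By \eqref{eq:CS}, Lemma~\ref{lem:mgf} and $\mathcal{N}(I_l)\le\mathcal{N}(U_l)$,
\begin{equation}\label{eq:split}
A_j(G)\le C\,\mathcal{N}(U_{l_0-1})+C\sum_{l=l_0}^Le^{-2^{l/3}/16}\,\mathcal{N}(U_l).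
\end{equation}
On $U_l$ the windows $k>l$ are available. The roughly $2^{l+2}$ terms $D_i$ nearest to $j$ gain nothing, and the rarity of $I_l$ pays for them. For $l\ge l_0-1$ and $r\ge0$ define
\[
\gamma_l(r)=1\ \text{ if }r<2^{l+2},\qquad\gamma_l(r)=\mu_k\ \text{ if }2^{k+1}\le r<2^{k+2}\text{ with }k>l .
\]

\begin{lemma}\label{lem:B}
For $l_0-1\le l\le L$, $\ \mathcal{N}(U_l)\le2\Lambda_\infty\sum_{i=0}^j\gamma_l(j-i)\,\mathbb{E}D_i$.
\end{lemma}

\begin{proof}
If $l=L$, then $U_l=S_j$ and $\gamma_l(j-i)=1$ for all $i$, because $j<2^{L+2}$; Lemma~\ref{lem:tensor} gives $\mathcal{N}(S_j)\le\mathbb{E}|G|\le\sum_i\mathbb{E}D_i$. This covers the case without windows. Let $l<L$; then $b_l>b_L\ge0$.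

\emph{Smoothing.} The window lemma needs a degree bound, which we create by convolving with the Fej\'er kernel
\[
\sum_{|\nu|\le m}\Big(1-\frac{|\nu|}{m+1}\Big)w^\nu=\frac1{m+1}\Big|\sum_{\nu=0}^mw^\nu\Big|^2\qquad(w\in\mathbb{T}),
\]
which is nonnegative with mean $1$. For each $k$ with $l<k\le L$ and each $p\in W_k$, convolve in the variable $z_p$ with the kernel of order $m=4^k$, and let $\widetilde G$, $\widetilde D_i$ be the results. Convolution is an average of rotations, so $|\widetilde G|\le\sum_i\widetilde D_i$, $\mathbb{E}\widetilde D_i=\mathbb{E}D_i$, and $\widetilde D_i\ge0$ is continuous and $\mathcal{F}_i$-measurable. The coefficients of $\widetilde G$ are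
\[
\widetilde g_n=g_n\prod_{l<k\le L}\ \prod_{p\in W_k}\Big(1-\frac{\kappa_p(n)}{4^k+1}\Big)_+ ,
\]
so $\widetilde G$ has degree at most $4^k$ in each variable of $W_k$. For $n\in U_l$ we have $\sum_{p\in W_k}\kappa_p(n)\le3\cdot2^k\le4^k$. Since $\prod(1-v_\iota)\ge1-\sum v_\iota$ for $v_\iota\in[0,1]$, the double product is at least $1-\sum_{k\ge l_0}3\cdot2^{-k}=1-3\cdot2^{1-l_0}\ge\frac12$. Hence
\begin{equation}\label{eq:smooth}
\mathcal{N}(U_l)\le2\Big(\sum_{n\in U_l}|\widetilde g_n|^2/\beta(n)\Big)^{1/2}.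
\end{equation}

\emph{Descending through the windows.} For $l\le k\le L$ let $\mathcal{R}_k$ be the set of $N\in S_{(b_k,j]}$ that are regular at all $k'$ with $l<k'\le k$, and let
\[
\Phi_k=\big(\widetilde G_{b_k}[N]\,\beta(N)^{-1/2}\big)_{N\in\mathcal{R}_k},\qquad V_k=|\Phi_k| .
\]
Only finitely many components are nonzero, so $\Phi_k$ is a Hilbert-valued polynomial in the variables $z_p$, $p\le y_{b_k}$. Define $c_i^{(l)}=1$ and, for $l<k\le L$,
\[
c_i^{(k)}=\Lambda_k\,c_i^{(k-1)}\ \text{ if }i>b_k,\qquad c_i^{(k)}=\mu_k\,c_i^{(k-1)}\ \text{ if }i\le b_k .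
\]
We prove by induction on $k$ that
\begin{equation}\label{eq:ind}
V_k\le\sum_{i\le j}c_i^{(k)}\,\mathbb{E}\big[\widetilde D_i\,\big|\,\mathcal{F}_{b_k}\big].
\end{equation}
For $k=l$ there is no regularity condition, and \eqref{eq:ind} follows from \eqref{eq:cond} for $\widetilde G$ with $b=b_l$. Assume \eqref{eq:ind} for $k-1$. Freeze the variables $z_p$ with $p\le y_{b_k}$, and regard $\Phi_{k-1}$ as a polynomial in the variables of $W_k$, of degree at most $4^k=R^2$ in each, where $R=2^k$. For $i\le b_k$ the function $\widetilde D_i$ depends only on frozen variables, so the induction hypothesis reads $|\Phi_{k-1}|\le S+D$ with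
\[
S=\sum_{i\le b_k}c_i^{(k-1)}\widetilde D_i\ \text{ constant},\qquad D=\sum_{i>b_k}c_i^{(k-1)}\,\mathbb{E}\big[\widetilde D_i\,\big|\,\mathcal{F}_{b_{k-1}}\big].
\]
For $Q$ composed of primes in $W_k$, the coefficient of $z^{\kappa(Q)}$ in $\Phi_{k-1}$ has components $\widetilde G_{b_k}[QN]\beta(N)^{-1/2}$, $N\in\mathcal{R}_{k-1}$. Moreover $\beta(QN)=2^{\Omega(Q)}\beta(N)$, as the primes of $W_k$ are odd and do not divide $N$, and $\mathcal{R}_k$ consists exactly of the products $QN$ with $N\in\mathcal{R}_{k-1}$ and $K_-\le\Omega(Q)\le K_+$. So the quantity $x$ of Lemma~\ref{lem:window} equals $V_k$. The lemma gives $V_k\le\Lambda_k\mathbb{E}[D|\mathcal{F}_{b_k}]+\mu_kS$, which is \eqref{eq:ind} for $k$.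

\emph{The bottom blocks.} An integer $n=MN$ with $M\in S_{b_L}$ and $N\in S_{(b_L,j]}$ lies in $U_l$ exactly when $N\in\mathcal{R}_L$. Lemma~\ref{lem:tensor} for $\Phi_L$ and \eqref{eq:ind} give
\[
\Big(\sum_{n\in U_l}|\widetilde g_n|^2/\beta(n)\Big)^{1/2}\le\mathbb{E}V_L\le\sum_{i\le j}c_i^{(L)}\,\mathbb{E}D_i .
\]
The number $c_i^{(L)}$ is a product of factors $\Lambda_k\ge1$ or $\mu_k\le1$, one for each $k\in(l,L]$, so $c_i^{(L)}\le\Lambda_\infty$. If $j-i\ge2^{l+2}$, let $k$ satisfy $2^{k+1}\le j-i<2^{k+2}$. Then $k>l$, and $k\le L$ because $j-i<2^{L+2}$; also $i\le b_k$, so the factor $\mu_k$ occurs and $c_i^{(L)}\le\Lambda_\infty\mu_k$. Thus $c_i^{(L)}\le\Lambda_\infty\gamma_l(j-i)$ for all $i$, and \eqref{eq:smooth} completes the proof.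
\end{proof}

\subsection*{Conclusion}
Inserting Lemma~\ref{lem:B} into \eqref{eq:split} gives the inequality of Proposition~\ref{prop:A} with
\[
\omega_r=C\Big[\gamma_{l_0-1}(r)+\sum_{l\ge l_0}e^{-2^{l/3}/16}\,\gamma_l(r)\Big],
\]
which does not depend on $j$, $G$ or the $D_i$. The interval $[2^{k+1},2^{k+2})$ contains $2^{k+1}$ integers, so $\sum_r\gamma_l(r)=2^{l+2}+\sum_{k>l}2^{k+1}\mu_k\le2^{l+2}+C$ by \eqref{eq:param}. Therefore
\[
\sum_r\omega_r\le C\Big[2^{l_0+1}+C+\sum_{l\ge l_0}e^{-2^{l/3}/16}\big(2^{l+2}+C\big)\Big]<\infty .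
\]
This proves Proposition~\ref{prop:A}, and with it Theorems~\ref{thm:main} and~\ref{thm:sharp} and Corollary~\ref{cor:dual}.

\begin{thebibliography}{9}
\bibitem{BPSSV} Ole Fredrik Brevig, Karl-Mikael Perfekt, Kristian Seip, Aristomenis G. Siskakis, Dragan Vukoti\'c, \emph{The multiplicative Hilbert matrix}, arXiv:1411.7294 (2014).
\end{thebibliography}
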